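\title{A convex inclusion with a nonconvex solution\\ of the two-phase Serrin problem}

\begin{abstract}
Let $D$ be an inclusion of conductivity $\sigma_c\neq1$ in a body $\Omega\subset\mathbb{R}^N$ of conductivity $1$, and require that the solution of $-\operatorname{div}(\sigma\nabla u)=1$ with zero boundary values have constant normal derivative on $\partial\Omega$. We disprove the conjecture that $\Omega$ must be convex whenever $D$ is convex. For every $N\ge2$, every $\sigma_c\neq1$ and every prescribed volume there is a smooth convex $D$ with positive principal curvatures and a smooth nonconvex $\Omega$ that solve the problem. The inclusion is a thin needle whose tips come close to the unit sphere, and $\Omega$ is $C^1$-close to the unit ball. Existence follows from Schauder's fixed point theorem; nonconvexity follows from an exact integral identity tested with a Poisson kernel.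
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $N\ge2$, and let $D$ and $\Omega$ be smooth (that is, $C^\infty$) bounded domains of $\mathbb{R}^N$ with $\overline D\subset\Omega$. Let $n$ be the outward unit normal of $\Omega$. Fix a constant $\sigma_c>0$ with $\sigma_c\neq1$, put $\sigma=\sigma_c$ in $D$ and $\sigma=1$ in $\Omega\setminus D$, and consider, for $c\in\mathbb{R}$, the overdetermined problem
\begin{equation}\label{eq:serrin}
-\operatorname{div}(\sigma\nabla u)=1\ \text{ in }\Omega,\qquad u=0\ \text{ on }\partial\Omega,\qquad \partial_nu=c\ \text{ on }\partial\Omega .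
\end{equation}
The first two conditions are understood in the weak sense: $u\in H^1_0(\Omega)$ and $\int_\Omega\sigma\nabla u\cdot\nabla\zeta=\int_\Omega\zeta$ for all $\zeta\in H^1_0(\Omega)$. They determine $u$. Near $\partial\Omega$ the equation reads $-\Delta u=1$, so $u$ is smooth up to $\partial\Omega$ and the third condition has a pointwise meaning. It asks that the flux of $u$ be spread evenly over the boundary, and it restricts the geometry of the pair. We call $(D,\Omega)$ a \emph{solution} of \eqref{eq:serrin} if the third condition holds for some $c$; then necessarily $c=-|\Omega|/|\partial\Omega|$ (Lemma~\ref{lem:identity} with $\varphi=1$). If $(D,\Omega)$ is a solution, then so is $(aD,a\Omega)$ for every $a>0$, with the function $a^2u(\cdot/a)$.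

The \emph{outer problem} is the following: given $D$ and a number $V_0>|D|$, find $\Omega\supset\overline D$ with $|\Omega|=V_0$ such that $(D,\Omega)$ is a solution of \eqref{eq:serrin}. We study this conjecture, taken from \cite{CY}:
\begin{quote}
If $D$ is convex, then every solution $\Omega$ of the outer problem is convex.
\end{quote}
The simplest cases support it. When $D=\emptyset$, Serrin proved that \eqref{eq:serrin} is solvable if and only if $\Omega$ is a ball. Concentric balls form a solution for every $\sigma_c$: if $\Omega$ is the unit ball, the radial function with $\sigma\nabla u=-x/N$ and $u=0$ on $\partial\Omega$ solves the equation and has $\partial_nu=-1/N$. Every domain that is $C^2$-close to a ball is convex, so a counterexample near the ball must have boundary curvature far from that of the sphere. Since $\partial\Omega$ feels $D$ only through a function that is harmonic between $\partial D$ and $\partial\Omega$, one may expect this to be hard to arrange with a convex $D$. It can be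 arranged by bringing a small part of $D$ close to $\partial\Omega$.

\begin{theorem}\label{thm:main}
Let $N\ge2$, $\sigma_c>0$, $\sigma_c\neq1$ and $V_0>0$. There are a smooth bounded convex domain $D$, with all principal curvatures of $\partial D$ positive, rotationally symmetric about the $x_1$-axis and symmetric in $x_1$, and a smooth bounded domain $\Omega\supset\overline D$ with $|\Omega|=V_0$, such that $(D,\Omega)$ is a solution of \eqref{eq:serrin} and $\Omega$ is not convex. Moreover, $\Omega$ can be taken star-shaped, with the symmetries of $D$, and, after normalization by scaling, arbitrarily $C^1$-close to the unit ball.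
\end{theorem}

The inclusion is a needle of thickness of order $w$ along the $x_1$-axis whose tips lie at distance about $2d$ from the unit sphere, with $w\ll d\ll1$. Section~\ref{sec:model} isolates the mechanism and computes a linearized planar model in closed form. Section~\ref{sec:setup} fixes the scales and the needle. Sections~\ref{sec:L}--\ref{sec:exist} construct a solution $\Omega$ near the ball, and Section~\ref{sec:nonconvex} shows that it is not convex.

\section{The identity, the convexity test, and a planar model}\label{sec:model}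

Throughout, $B$ is the unit ball, $S=\partial B$, $x=(x_1,x')$ with $x'\in\mathbb{R}^{N-1}$, $r=|x|$, and $\nabla_S$, $\Delta_S$ are the gradient and the Laplacian on $S$. For a function $f>-1$ on $S$ put
\[
\Omega_f=\{r\theta:\ \theta\in S,\ 0\le r<1+f(\theta)\}.
\]

\subsection*{Three exact facts}
The overdetermined condition can be written as a family of integral identities, one for each harmonic function, in which $u$ enters only through its gradient in $D$.

\begin{lemma}\label{lem:identity}
Let $(D,\Omega)$ be a solution of \eqref{eq:serrin} with $-\partial_nu=k$. If $\varphi$ is harmonic in a neighborhood of $\overline\Omega$, then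
\begin{equation}\label{eq:identity}
\int_\Omega\varphi\,dx-k\int_{\partial\Omega}\varphi\,dS=(\sigma_c-1)\int_D\nabla u\cdot\nabla\varphi\,dx .
\end{equation}
\end{lemma}

\begin{proof}
Take $\chi_0\in C_c^\infty(\Omega)$ equal to $1$ near $\overline D$. Test the weak equation with $\chi_0\varphi$, apply the divergence theorem to $(1-\chi_0)\varphi\nabla u$, using $-\Delta u=1$ in $\Omega\setminus\overline D$, and add. This gives $\int_\Omega\sigma\nabla u\cdot\nabla\varphi=\int_\Omega\varphi-k\int_{\partial\Omega}\varphi$. Since $u\in H^1_0(\Omega)$ and $\Delta\varphi=0$, we also have $\int_\Omega\nabla u\cdot\nabla\varphi=0$. Subtract.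
\end{proof}

The identity controls integrals of the shape of $\Omega$, not its curvature at a point. We therefore need a consequence of convexity in integral form.

\begin{lemma}\label{lem:gauge}
Let $f\in C^2(S)$, $f>-1$, and $h=1/(1+f)$. If $\Omega_f$ is convex, then $\Delta_Sh+(N-1)h\ge0$, and hence
\[
\int_S h\,\bigl(\Delta_S\eta+(N-1)\eta\bigr)\,d\theta\ge0\qquad\text{for every }\eta\in C^2(S)\text{ with }\eta\ge0 .
\]
\end{lemma}

\begin{proof}
The gauge function $\Gamma(x)=|x|\,h(x/|x|)$ is positively homogeneous of degree one, and $\Omega_f=\{\Gamma<1\}$. If $\Gamma(x)<a$ and $\Gamma(y)<b$, then $x/a$ and $y/b$ lie in $\Omega_f$, hence so does their convex combination $(x+y)/(a+b)$, and $\Gamma(x+y)<a+b$. Thus $\Gamma$ is subadditive and homogeneous, hence convex, and $\Delta\Gamma\ge0$ away from $0$. In polar coordinates $\Delta=\partial_r^2+\frac{N-1}r\partial_r+\frac1{r^2}\Delta_S$, so $\Delta\Gamma=\frac1r(\Delta_Sh+(N-1)h)$. Multiply by $\eta$ and integrate by parts on $S$.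
\end{proof}

The third fact connects the first two. For $\Omega=\Omega_f$ and $k=1/N$, the left side of \eqref{eq:identity} vanishes at $f=0$ by the mean value property. To first order in $f$, the volume integral changes by $\int_Sf\varphi$ and the boundary integral by $\int_Sf(\partial_r\varphi+(N-1)\varphi)$, so the left side is $\frac1N\int_Sf\,(\varphi-\partial_r\varphi)$. The identity thus pairs $f$ with $\varphi-\partial_r\varphi$, while Lemma~\ref{lem:gauge} pairs $f$ with $\Delta_S\eta+(N-1)\eta$. The second operator factors through the first.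

\begin{lemma}\label{lem:factor}
Let $\eta$ be harmonic in a ball $B_{r_0}$ with $r_0>1$, and let $\varphi=(N-1)\eta+x\cdot\nabla\eta$. Then $\varphi$ is harmonic in $B_{r_0}$, and $\varphi-\partial_r\varphi=\Delta_S\eta+(N-1)\eta$ on $S$.
\end{lemma}

\begin{proof}
We have $\Delta(x\cdot\nabla\eta)=x\cdot\nabla\Delta\eta+2\Delta\eta=0$. With $X=r\partial_r$, harmonicity of $\eta$ reads $X^2\eta+(N-2)X\eta+\Delta_S\eta=0$, and $(1-X)(N-1+X)=(N-1)-(N-2)X-X^2$.
\end{proof}

\subsection*{The linearized problem}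
Suppose that $D$ disturbs the field so little that $\nabla u$ in $D$ may be replaced by the gradient $-x/N$ of the solution $u_0=(1-|x|^2)/(2N)$ for the ball without inclusion. Then \eqref{eq:identity} becomes the linear problem for $f$
\begin{equation}\label{eq:linear}
\int_Sf\,(\varphi-\partial_r\varphi)\,d\theta=(1-\sigma_c)\int_Dx\cdot\nabla\varphi\,dx\qquad\text{for all harmonic polynomials }\varphi .
\end{equation}
To produce large curvature with a small change of shape, $D$ should come close to $S$ at a point. A small body near one point of $S$ will not do: for $\varphi=x_i$ the left side of \eqref{eq:linear} vanishes, so $\int_Dx_i\,dx=0$, and $D$ must be balanced about the center. Two small bodies near antipodal points are balanced, and their convex hull is a needle. The needle has a second advantage: the field $-x/N$ is almost parallel to it, and this is what makes the replacement of $\nabla u$ by $-x/N$ legitimate (Lemma~\ref{lem:energy}).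

\subsection*{The planar needle}
Let $N=2$, write $f=f(s)$ with $s$ the polar angle, and idealize a needle of width $2w$ and half-length $\xi=1-2d$ by replacing the right side of \eqref{eq:linear} with $(1-\sigma_c)\,2w\int_{-\xi}^{\xi}x_1\partial_1\varphi(x_1,0)\,dx_1$. The functions $r^\ell\sin\ell s$ vanish on the axis. The function $\varphi=r^\ell\cos\ell s$ equals $x_1^\ell$ on the axis and has $\varphi-\partial_r\varphi=(1-\ell)\cos\ell s$ on $S$; moreover $\int_{-\xi}^\xi\ell x_1^\ell\,dx_1$ is $\frac{2\ell}{\ell+1}\xi^{\ell+1}$ for even $\ell$ and $0$ for odd $\ell$. The coefficients of degree $\ell=1$ are not determined (they correspond to translations of the disk), and the solution with $f(s+\pi)=f(s)$ is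
\[
f(s)=-\frac{4w(1-\sigma_c)}{\pi}\sum_{\ell=2,4,6,\dots}\frac{\ell\,\xi^{\ell+1}}{\ell^2-1}\cos\ell s .
\]
Since $\ell^2/(\ell^2-1)\le4/3$ and $\sum_{\ell\text{ even}}\xi^{\ell}=(1-\xi^2)^{-1}$, both $|f|$ and $|f'|$ are at most $Cw/d$. The operator $f\mapsto f+f''$ multiplies the $\ell$th mode by $1-\ell^2$ and cancels the denominator; this is Lemma~\ref{lem:factor} for $N=2$. With $\zeta=\xi^2e^{2is}$ and $\sum_{m\ge1}m\zeta^m=\zeta/(1-\zeta)^2$,
\[
f+f''=\frac{4w(1-\sigma_c)}{\pi}\sum_{\ell=2,4,\dots}\ell\,\xi^{\ell+1}\cos\ell s=\frac{8w(1-\sigma_c)\,\xi}{\pi}\operatorname{Re}\frac{\zeta}{(1-\zeta)^2}.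
\]
At the angle $s=\beta d$, with $\beta\ge0$ fixed, $1-\zeta=2d(2-i\beta)+O(d^2)$, and therefore
\begin{equation}\label{eq:modelcurv}
(f+f'')(\beta d)=\frac{2(1-\sigma_c)}{\pi}\,\frac{w}{d^2}\left(\frac{4-\beta^2}{(4+\beta^2)^2}+O(d)\right).
\end{equation}
For $h=1/(1+f)$ we have $h+h''=(1+f)^{-3}\bigl[(1+f)^2+2f'^2-(1+f)f''\bigr]$, which is negative where $f''$ is large and positive while $f$ and $f'$ are small. Hence for $d^2\ll w\ll d$ the model domain $\Omega_f$ is $C^1$-close to the disk and, by Lemma~\ref{lem:gauge}, not convex. If $\sigma_c<1$, then $f(0)<0$ and convexity fails at $s=0$: there is a dent facing the tip. If $\sigma_c>1$, then $f(0)>0$ and convexity fails on the flanks $\beta>2$ of a bump. The change of sign in \eqref{eq:modelcurv} is the reason why the theorem holds on both sides of $\sigma_c=1$.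

Two things remain. We must show that a true solution $\Omega_f$ exists for a true needle, and we must detect the curvature although the existence proof gives no useful bound on the second derivatives of $f$. The three lemmas above take care of the second point, since they use $f$ only under an integral.

\section{Scales, tools, and the needle}\label{sec:setup}

\subsection*{Scales}
In dimension $N$ the term that destroys convexity has size $w^{N-1}d^{-N}$ (Section~\ref{sec:nonconvex}), so this quantity must tend to infinity. The energy method bounds the slope of $f$ by $(w/d)^{N/2}$, up to small powers of $d$ (Section~\ref{sec:Q}). The square of the slope must be $o(d)$: the quadratic terms of the problem move the boundary by this amount, and the boundary must stay clear of the tips; the same condition makes the quadratic remainder in \eqref{eq:identity} bounded. For $w=d^a$ the two requirements are $a<\frac N{N-1}$ and $a>\frac{N+1}N$, and they are compatible because $N^2>N^2-1$. We take $a$ just below the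 upper end. Let
\[
\alpha=\tau=\frac1{100N},\qquad w=d^{\frac{N-\tau}{N-1}},\qquad \nu=\frac12+\frac{2}{8(N-1)},\qquad \mu=\frac12+\frac3{8(N-1)} .
\]
Here $\alpha$ is the H\"older exponent, and
\begin{equation}\label{eq:scales}
w^{N-1}d^{-N}=d^{-\tau},\qquad w/d=d^{\frac{1-\tau}{N-1}}\to0,\qquad \tfrac12<\nu<\mu<1 .
\end{equation}
Let $p=\frac{2N}{N-2}$ if $N\ge3$ and $p=400$ if $N=2$, so that the Sobolev inequality $\|\zeta\|_{L^p}\le C\|\nabla\zeta\|_{L^2}$ holds for $\zeta\in H^1_0(B_2)$. Put
\[
\gamma=N-1-\frac Np=\frac N2-\varepsilon_0,\qquad K=w^\gamma d^{-N/2},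
\]
where $\varepsilon_0=0$ for $N\ge3$ and $\varepsilon_0=\frac1{200}$ for $N=2$. We shall use
\begin{equation}\label{eq:K}
d^{-\alpha}K\le d^{\mu},\qquad w^{\frac12-\varepsilon_0}d^{-\frac12}\to0 .
\end{equation}
Indeed, the exponent of $d$ in $K$ is $\frac{N(1-\tau)}{2(N-1)}-\varepsilon_0\frac{N-\tau}{N-1}\ge\frac N{2(N-1)}-\frac1{200(N-1)}-2\varepsilon_0$, and $\frac N{2(N-1)}-\mu=\frac1{8(N-1)}\ge\frac1{200(N-1)}+2\varepsilon_0+\alpha$. The second claim is $w/d\to0$ for $N\ge3$ and follows from $(2-\tau)(\frac12-\varepsilon_0)>\frac12$ for $N=2$.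

The constants $C,c_0>0$ depend only on $N$ and $\sigma_c$ and may change from line to line; $C_d$ may depend also on $d$, but on nothing else. The number $d$ is always assumed smaller than a constant that depends only on $N$ and $\sigma_c$. The group $G=O(1)\times O(N-1)$ acts on $(x_1,x')$. It contains $-I$, so $G$-invariant functions are even.

\subsection*{H\"older norms}
We write $\|\cdot\|_{k,\alpha}$ for the $C^{k,\alpha}$ norm, $\|\cdot\|_\alpha=\|\cdot\|_{0,\alpha}$, $[\cdot]_\alpha$ for the H\"older seminorm and $\|\cdot\|_0$ for the supremum norm. The norms of a function $f$ on $S$ are those of $f(x/|x|)$ on the shell $\frac12\le|x|\le1$. The product rule gives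
\begin{equation}\label{eq:product}
\|gh\|_\alpha\le C\|g\|_\alpha\|h\|_\alpha,\qquad\|gh\|_{1,\alpha}\le C\bigl(\|g\|_{1,\alpha}\|h\|_\alpha+\|g\|_\alpha\|h\|_{1,\alpha}\bigr).
\end{equation}
Let $\Theta(x,y)$ be smooth for $y$ in a neighborhood of a closed ball about $0$ in $\mathbb{R}^m$, and let $g,g'$ take values in that ball, with $\|g\|_\alpha,\|g'\|_\alpha\le1$. Writing $\Theta(\cdot,g)-\Theta(\cdot,g')=(g-g')\cdot\int_0^1\Theta_y(\cdot,g'+s(g-g'))\,ds$ and $\nabla[\Theta(\cdot,g)]=\Theta_x(\cdot,g)+\Theta_y(\cdot,g)\nabla g$, we obtain $\|\Theta(\cdot,g)-\Theta(\cdot,g')\|_\alpha\le C\|g-g'\|_\alpha$ and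
\begin{equation}\label{eq:compose}
\begin{aligned}
&\|\Theta(\cdot,g)\|_\alpha\le C\|g\|_\alpha,&&\|\Theta(\cdot,g)\|_{1,\alpha}\le C\|g\|_{1,\alpha}&&\text{if }\Theta(\cdot,0)=0,\\
&\|\Theta(\cdot,g)\|_\alpha\le C\|g\|_\alpha^2,&&\|\Theta(\cdot,g)\|_{1,\alpha}\le C\|g\|_\alpha\|g\|_{1,\alpha}&&\text{if also }\Theta_y(\cdot,0)=0 .
\end{aligned}
\end{equation}
The bounds in $C^{1,\alpha}$ are linear in the highest norm. This will let us work with an $f$ whose $C^{2,\alpha}$ norm is large.

\subsection*{Elliptic estimates in the ball}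
Let $A\in C^\alpha(\overline B)$ be a symmetric, uniformly positive definite matrix field, and let $U\in H^1(B)$ be the weak solution of $\operatorname{div}(A\nabla U)=\operatorname{div}H+F$ in $B$, $U=\phi$ on $S$.
\begin{itemize}
\item[(E1)] If $H\in C^\alpha(\overline B)$, $F\in L^\infty(B)$ and $\phi\in C^{1,\alpha}(S)$, then $U\in C^{1,\alpha}(\overline B)$. If $A=I$, then $\|U\|_{1,\alpha}\le C(\|H\|_\alpha+\|F\|_0+\|\phi\|_{1,\alpha})$.
\item[(E2)] If $A\in C^{1,\alpha}(\overline B)$, $H=0$, $F\in C^\alpha(\overline B)$ and $\phi\in C^{2,\alpha}(S)$, then $U\in C^{2,\alpha}(\overline B)$. If $A=I$, then $\|U\|_{2,\alpha}\le C(\|F\|_\alpha+\|\phi\|_{2,\alpha})$.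
\end{itemize}
The regularity statements follow from the existence theorems \cite[Theorems 8.34 and 6.14]{GT} and the uniqueness of weak solutions. The estimates are \cite[Theorems 8.33 and 6.6]{GT}; the term $\|U\|_0$ that appears there can be dropped by the closed graph theorem, since the solution operator is defined for all data. In particular the harmonic extension $\hat g$ to $B$ of a function $g$ on $S$ satisfies $\|\hat g\|_{k,\alpha}\le C\|g\|_{k,\alpha}$ for $k=1,2$. We also use the interior estimates for a function $h$ harmonic in $B_\delta(x)$: $|\nabla^jh(x)|$ is bounded by $C_j\delta^{-j}\sup|h|$ and by $C_j\delta^{-j-N/2}\|h\|_{L^2}$. Finally, for $\theta_0\in S$, $0<\delta\le1$ and $j>0$,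
\begin{equation}\label{eq:sphereint}
\int_S(\delta+|\theta-\theta_0|)^{1-N-j}\,d\theta\le C_j\,\delta^{-j},\qquad\int_S(\delta+|\theta-\theta_0|)^{1-N}\,d\theta\le C\log\frac2\delta ,
\end{equation}
because in terms of the geodesic distance $s$ from $\theta_0$, which is comparable to $|\theta-\theta_0|$, the integrals are at most $C\int_0^\pi(\delta+s)^{-1-j}\,ds$ with $j>0$ and $j=0$.

\subsection*{The needle}
The natural candidate, a tubular neighborhood of a segment, is neither smooth nor strictly convex. We smooth the distance function and add a small quadratic term. Let $J=\{se_1:|s|\le1-2d\}$, let $m$ be the convolution of $\operatorname{dist}(\cdot,J)$ with a radial mollifier supported in $B_{w/4}$, and put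
\[
D=\bigl\{x:\ m(x)+w^2|x|^2<\tfrac32w\bigr\}.
\]

\begin{lemma}\label{lem:needle}
The set $D$ is a smooth bounded convex $G$-invariant domain with positive principal curvatures, and:
\begin{itemize}
\item[(a)] $\operatorname{dist}(x,J)<\frac32w$ for $x\in D$.
\item[(b)] For $|x_1|\le1-2d-w$ the section $\{x':(x_1,x')\in D\}$ is a ball $\{|x'|<a(x_1)\}$ with $w\le a(x_1)\le\frac32w$ and $|a(x_1)-a(0)|\le2w^2$.
\item[(c)] If $|\lambda-1|\le d/4$, then on $D/\lambda$ we have $|x'|\le2w$, $1-|x_1|\ge d$ and $1-|x|\ge\frac12(1-|x_1|)$. Consequently $\int_{D/\lambda}(1-|x_1|)^{-j}\,dx\le C_jw^{N-1}d^{1-j}$ for $j>1$.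
\end{itemize}
\end{lemma}

\begin{proof}
The function $\operatorname{dist}(\cdot,J)$ is convex, $G$-invariant and $1$-Lipschitz. Hence $m$ is smooth, convex and $G$-invariant, and $0\le m-\operatorname{dist}(\cdot,J)\le w/4$, the lower bound by Jensen's inequality. The function $\Phi=m+w^2|x|^2$ has Hessian at least $2w^2I$, so its only critical point is its minimum point, where $\Phi\le\Phi(0)\le w/4$. Thus $\nabla\Phi\ne0$ on $\{\Phi=\frac32w\}$, and the second fundamental form of this level set, which is the restriction of $\nabla^2\Phi/|\nabla\Phi|$ to the tangent space, is positive definite. Part (a) follows from $m\ge\operatorname{dist}(\cdot,J)$; in particular $\overline D\subset B$.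

(b) Since $\operatorname{dist}(x,J)=|x'|$ for $|x_1|\le1-2d$, we have $m(x)=m_0(|x'|)$ for $|x_1|\le1-2d-w$. The function $s\mapsto m_0(|s|)$ is even and convex, so $m_0$ is convex and nondecreasing on $[0,\infty)$, and the section $\{m_0(|x'|)+w^2|x'|^2<\frac32w-w^2x_1^2\}$ is a ball. For $|x'|<w$ we have $\Phi<\frac54w+w^2<\frac32w$, so $a\ge w$, and $a\le\frac32w$ by (a). For $s\ge w$ convexity gives $m_0'(s)\ge(m_0(s)-m_0(0))/s\ge(s-w/4)/s\ge\frac34$. All values $m_0(a(x_1))$ lie in $[\frac32w-w^2,\frac32w]$, so $|a(x_1)-a(0)|\le\frac43w^2$.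

(c) We have $1/\lambda\le1+d/2$. By (a), $|x'|\le2w$ and $|x_1|\le1-2d+\frac32w+\frac d2\le1-d$ on $D/\lambda$. Then $1-|x|\ge1-|x_1|-2w\ge\frac12(1-|x_1|)$ because $2w\le d/2$. The integral is at most $Cw^{N-1}\int_d^1s^{-j}\,ds$.
\end{proof}

\section{The linearized operator}\label{sec:L}

We look for $\Omega=\Omega_f$ with $c=-1/N$. Let $u$ solve the Dirichlet problem in \eqref{eq:serrin} on $\Omega_f$, and split it as
\[
u=u_0+v+z,
\]
where $u_1=u_0+v$ is the \emph{torsion function} of $\Omega_f$, defined by $-\Delta u_1=1$ in $\Omega_f$ and $u_1=0$ on $\partial\Omega_f$. Thus $v$ records the change of shape and $z=u-u_1$ records the inclusion. The function $v$ is harmonic and equals $(|x|^2-1)/(2N)$ on $\partial\Omega_f$, which is $f/N$ to first order, while $-\partial_nu_0=x\cdot n/N$ is $(1+f)/N$ to first order. So the linear part of $-\partial_nu_1-\frac1N$ is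
\[
Lf=\tfrac1N\bigl(f-\partial_r\hat f\bigr),
\]
the operator already met in \eqref{eq:linear}. With $x_\theta=(1+f(\theta))\theta$ define the functions on $S$
\[
M(f)(\theta)=-\partial_nu_1(x_\theta)-\tfrac1N-Lf(\theta),\qquad Q(f)(\theta)=-\partial_nz(x_\theta).
\]
The condition $\partial_nu=-\frac1N$ on $\partial\Omega_f$ is then
\begin{equation}\label{eq:LMQ}
Lf+M(f)+Q(f)=0 .
\end{equation}
We invert $L$ here, show in Section~\ref{sec:M} that $M$ is quadratically small and in Section~\ref{sec:Q} that $Q$ is small.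

On spherical harmonics of degree $\ell$ the operator $L$ is multiplication by $(1-\ell)/N$. It annihilates degree one, because translating the ball preserves the overdetermined condition. On even functions this kernel is absent, which is one reason for the symmetry of the needle. Since $\frac1{\ell-1}=\int_0^1s^{\ell-2}\,ds$ for $\ell\ge2$, the inverse has an explicit form. For even $g\in C^\alpha(S)$ put
\begin{equation}\label{eq:Linv}
F(x)=N\hat g(0)-N\int_0^1\frac{\hat g(sx)-\hat g(0)}{s^2}\,ds\quad(x\in\overline B),\qquad L^{-1}g=F|_S .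
\end{equation}

\begin{lemma}\label{lem:L}
The map $L^{-1}$ is linear, preserves $G$-invariance and satisfies $L(L^{-1}g)=g$. With $q=\frac{N-1}{1-\alpha}$,
\[
\|L^{-1}g\|_{1,\alpha}\le C\|g\|_\alpha,\qquad\|L^{-1}g\|_{2,\alpha}\le C\|g\|_{1,\alpha},\qquad\|L^{-1}g\|_0\le C\|g\|_{L^q(S)}\le C\|g\|_0 .
\]
\end{lemma}

\begin{proof}
Since $\hat g$ is even, $\nabla\hat g(0)=0$, and $|\hat g(y)-\hat g(0)|\le C|y|^2\|g\|_{L^1}$ for $|y|\le\frac12$. So the integral in \eqref{eq:Linv} converges, and $F$ is continuous on $\overline B$ and harmonic in $B$; it is the harmonic extension of $f=L^{-1}g$. Writing the integral at $x=r\theta$ as $r\int_0^r(\hat g(s\theta)-\hat g(0))s^{-2}\,ds$ and differentiating, we find $r\partial_rF-F=-N\hat g$, which at $r=1$ is $Lf=g$.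

Let $P_0(x,\theta')=|S|^{-1}(1-|x|^2)|x-\theta'|^{-N}$ be the Poisson kernel of $B$. Since $1-|x|^2\le2|x-\theta'|$, we have $|\nabla_x^jP_0|\le C|x-\theta'|^{1-N-j}$. Fix $x=r\theta$; then $|\theta-\theta'|\le2|x-\theta'|$ and $1-r+|\theta-\theta'|\le3|x-\theta'|$. Second derivatives of $\hat g$ do not change if we subtract from $g$ the constant $g(\theta)$, so by \eqref{eq:sphereint}
\[
|\nabla^2\hat g(x)|\le C\|g\|_\alpha\int_S|x-\theta'|^{\alpha-N-1}\,d\theta'\le C\|g\|_\alpha(1-r)^{\alpha-2}.
\]
Third derivatives do not change if we subtract the affine function $g(\theta)+\nabla_Sg(\theta)\cdot(y-\theta)$, which differs from $g$ by at most $C\|g\|_{1,\alpha}|\theta'-\theta|^{1+\alpha}$ at $y=\theta'$; hence $|\nabla^3\hat g(x)|\le C\|g\|_{1,\alpha}(1-r)^{\alpha-2}$. From $\nabla^jF(x)=-N\int_0^1s^{j-2}(\nabla^j\hat g)(sx)\,ds$ for $j=2,3$ and $\int_0^1(1-sr)^{\alpha-2}\,ds\le C(1-r)^{\alpha-1}$ we get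
\[
|\nabla^2F|\le C\|g\|_\alpha(1-r)^{\alpha-1},\qquad|\nabla^3F|\le C\|g\|_{1,\alpha}(1-r)^{\alpha-1}.
\]
Now a bound $|\nabla h|\le K_0(1-r)^{\alpha-1}$ in $B$ implies $[h]_\alpha\le CK_0$: with $\delta=\min(|x-y|,1)$, the radial paths from $x$ to $(1-\delta)x$ and from $y$ to $(1-\delta)y$ each contribute at most $K_0\int_0^\delta s^{\alpha-1}\,ds$, and the segment from $(1-\delta)x$ to $(1-\delta)y$ at most $K_0\delta^\alpha$. Apply this to $\nabla F$ and $\nabla^2F$, and note $|F(0)|\le N\|g\|_0$, $\nabla F(0)=0$, $|\nabla^2F(0)|\le C\|g\|_0$. This proves the first two bounds.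

For the third, $P_0(s\theta,\cdot)$ has integral $1$ and supremum at most $C(1-s)^{1-N}$, so its norm in the dual space of $L^q$ is at most $C(1-s)^{-(N-1)/q}$. Thus $|\hat g(s\theta)|\le C(1-s)^{\alpha-1}\|g\|_{L^q}$, which is integrable over $\frac12\le s\le1$.
\end{proof}

\section{The torsion function of a nearly spherical domain}\label{sec:M}

To estimate uniformly in $f$ we pull everything back to $B$. Let $\|f\|_{1,\alpha}\le\delta_0$ and $\Psi(x)=\Psi_f(x)=(1+\hat f(x))\,x$. The harmonic extension is chosen because it loses no regularity at $S$ and is smooth inside $B$ with bounds that depend on $\|f\|_0$ alone. For $\delta_0$ small, $|D\Psi-I|\le|\hat f|+|\nabla\hat f|\le\frac1{10}$, so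
\begin{equation}\label{eq:bilip}
0.9\,|x-y|\le|\Psi(x)-\Psi(y)|\le1.1\,|x-y|\qquad(x,y\in\overline B),
\end{equation}
and $\Psi$ maps each radius of $B$ increasingly onto the corresponding radius of $\Omega_f$. So $\Psi$ is a $C^{1,\alpha}$ diffeomorphism of $\overline B$ onto $\overline{\Omega_f}$, of class $C^{2,\alpha}$ if $f$ is, with $\Psi(\theta)=x_\theta$. A tilde denotes pullback, $\tilde U=U\circ\Psi$. From $\nabla\tilde U=(D\Psi)^T(\nabla U)\circ\Psi$ we get
\[
\int_{\Omega_f}\nabla U\cdot\nabla\zeta=\int_BA\nabla\tilde U\cdot\nabla\tilde\zeta,\qquad\partial_nU(x_\theta)=b(\theta)\cdot\nabla\tilde U(\theta),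
\]
with $A=\det D\Psi\,(D\Psi)^{-1}(D\Psi)^{-T}$ and $b=(D\Psi)^{-1}n$, where
\[
n(x_\theta)=\frac{(1+f)\theta-\nabla_Sf}{\sqrt{(1+f)^2+|\nabla_Sf|^2}},\qquad\nabla_Sf=\nabla\hat f-(\theta\cdot\nabla\hat f)\theta .
\]
Both $A-I$ and $b-\theta$ are smooth functions of $(x,\hat f,\nabla\hat f)$ that vanish when $\hat f=0$ and $\nabla\hat f=0$. By \eqref{eq:compose},
\begin{equation}\label{eq:Ab}
\|A-I\|_\alpha+\|b-\theta\|_\alpha\le C\|f\|_{1,\alpha},\qquad\|A-I\|_{1,\alpha}+\|b-\theta\|_{1,\alpha}\le C\|f\|_{2,\alpha}.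
\end{equation}

\begin{lemma}\label{lem:M}
Let $\|f\|_{1,\alpha}\le\delta_0$ with $\delta_0$ small. Then $\tilde v\in C^{1,\alpha}(\overline B)$, $\|M(f)\|_\alpha\le C\|f\|_{1,\alpha}^2$, and in $\Omega_f$
\[
|\nabla v|\le C\|f\|_{1,\alpha},\qquad|\nabla^2v(x)|\le C\|f\|_{1,\alpha}\operatorname{dist}(x,\partial\Omega_f)^{\alpha-1}.
\]
If $f\in C^{2,\alpha}(S)$, then $\tilde v\in C^{2,\alpha}(\overline B)$ and $\|M(f)\|_{1,\alpha}\le C\|f\|_{1,\alpha}\|f\|_{2,\alpha}$.
\end{lemma}

\begin{proof}
The function $\tilde v$ solves $\operatorname{div}(A\nabla\tilde v)=0$ in $B$ with $\tilde v=\frac1N(f+\frac12f^2)$ on $S$, and its regularity follows from (E1) and (E2). Remove the linear part: $W=\tilde v-\frac1N\hat f$ satisfies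
\[
\Delta W=\operatorname{div}H,\quad H=-(A-I)\nabla\tilde v=-(A-I)\bigl(\nabla W+\tfrac1N\nabla\hat f\bigr),\qquad W=\tfrac{f^2}{2N}\ \text{ on }S .
\]
By (E1), \eqref{eq:product} and \eqref{eq:Ab}, $\|W\|_{1,\alpha}\le C\|f\|_{1,\alpha}\|W\|_{1,\alpha}+C\|f\|_{1,\alpha}^2$. For $\delta_0$ small the first term is absorbed, so $\|W\|_{1,\alpha}\le C\|f\|^2_{1,\alpha}$ and $\|\tilde v\|_{1,\alpha}\le C\|f\|_{1,\alpha}$. If $f\in C^{2,\alpha}$, then
\[
\|H\|_{1,\alpha}\le C\bigl(\|A-I\|_{1,\alpha}\|\nabla\tilde v\|_\alpha+\|A-I\|_\alpha\|\nabla\tilde v\|_{1,\alpha}\bigr)\le C\|f\|_{1,\alpha}\bigl(\|f\|_{2,\alpha}+\|W\|_{2,\alpha}\bigr),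
\]
and $\|f^2\|_{2,\alpha}\le C\|f\|_{1,\alpha}\|f\|_{2,\alpha}$. So (E2) and absorption give $\|W\|_{2,\alpha}\le C\|f\|_{1,\alpha}\|f\|_{2,\alpha}$ and $\|\tilde v\|_{2,\alpha}\le C\|f\|_{2,\alpha}$.

At $x=x_\theta$ we have $x\cdot n=(1+f)^2/\sqrt{(1+f)^2+|\nabla_Sf|^2}=1+f+\mathsf q(f,\nabla_Sf)$, where $\mathsf q$ is smooth and vanishes to second order at $0$. Since $-\partial_nu_1=\frac1Nx\cdot n-b\cdot\nabla\tilde v$ and $\theta\cdot\nabla\tilde v=\frac1N\partial_r\hat f+\partial_rW$,
\begin{equation}\label{eq:Mformula}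
M(f)=\tfrac1N\,\mathsf q(f,\nabla_Sf)-(b-\theta)\cdot\nabla\tilde v-\partial_rW .
\end{equation}
Both bounds for $M(f)$ follow term by term from \eqref{eq:compose}, from \eqref{eq:product} with \eqref{eq:Ab}, and from the bounds for $W$.

Finally $\nabla v=\bigl((D\Psi)^{-T}\nabla\tilde v\bigr)\circ\Psi^{-1}$, so by \eqref{eq:bilip} both $|\nabla v|$ and $[\nabla v]_\alpha$ are at most $C\|f\|_{1,\alpha}$. The interior estimate for the harmonic function $\partial_iv-\partial_iv(x)$ in the ball of radius $\operatorname{dist}(x,\partial\Omega_f)$ about $x$ gives the bound for $\nabla^2v$.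
\end{proof}

\section{The field of the needle at the boundary}\label{sec:Q}

In this section $f$ is $G$-invariant and
\begin{equation}\label{eq:H}
\|f\|_{1,\alpha}\le d^\nu,\qquad\|f\|_0\le d/4 .
\end{equation}
Write $\Omega=\Omega_f$. Then $B_{1-d/4}\subset\Omega$, and Lemma~\ref{lem:needle}(c) gives $\overline D\subset\Omega$ and
\begin{equation}\label{eq:distD}
\operatorname{dist}(x,\partial\Omega)\ge1-|x|-\tfrac d4\ge\tfrac14(1-|x_1|)\ge\tfrac d4\qquad(x\in D).
\end{equation}
Subtracting the weak equations of $u$ and $u_1$, we see that $z\in H^1_0(\Omega)$ satisfies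
\begin{equation}\label{eq:z}
\int_\Omega\sigma\nabla z\cdot\nabla\zeta=-(\sigma_c-1)\int_D\nabla u_1\cdot\nabla\zeta\qquad\text{for all }\zeta\in H^1_0(\Omega).
\end{equation}
In particular $z$ is harmonic in $\Omega\setminus\overline D$.

\subsection*{The energy of $z$}
The Cauchy--Schwarz inequality in \eqref{eq:z} gives $\|\nabla z\|_{L^2}\le C|D|^{1/2}\le Cw^{(N-1)/2}$. This is useless: passing from the energy to the boundary gradient near a tip costs a factor $d^{-N/2}$, and $w^{(N-1)/2}d^{-N/2}=d^{-\tau/2}$ is large. We gain almost $w^{1/2}$ from the direction of $\nabla u_1$. Its component across the needle is small, and the component along the needle can be integrated by parts in $x_1$, which leaves a boundary term over a set of measure $O(w^{N-1})$.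

\begin{lemma}\label{lem:energy}
$\|\nabla z\|_{L^2(\Omega)}\le Cw^\gamma$.
\end{lemma}

\begin{proof}
It suffices to prove $|\int_D\nabla u_1\cdot\nabla\zeta|\le Cw^\gamma\|\nabla\zeta\|_{L^2}$ for $\zeta\in C_c^\infty(\Omega)$, extended by zero. By density this holds on $H^1_0(\Omega)$, and $\zeta=z$ in \eqref{eq:z} gives $\min(1,\sigma_c)\|\nabla z\|_{L^2}^2\le Cw^\gamma\|\nabla z\|_{L^2}$.

\emph{Transverse part.} Let $\nabla'$ be the gradient in $x'$. The function $v$ is $G$-invariant by uniqueness, hence even in $x'$, so $\nabla'v=0$ on the $x_1$-axis. For $x\in D$ the segment from $(x_1,0)$ to $x$ lies in $D$, by convexity and symmetry, and on it $|\nabla^2v|\le Cd^{\nu-1}$ by Lemma~\ref{lem:M} and \eqref{eq:distD}. Hence $|\nabla'u_1|\le|x'|/N+C|x'|d^{\nu-1}\le Cwd^{\nu-1}$ on $D$, and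
\[
\Bigl|\int_D\nabla'u_1\cdot\nabla'\zeta\Bigr|\le Cw^{\frac{N+1}2}d^{\nu-1}\|\nabla\zeta\|_{L^2}\le Cw^{\frac N2}\|\nabla\zeta\|_{L^2},
\]
because $w^{1/2}d^{\nu-1}\le d^{\nu-1/2}\le1$.

\emph{Longitudinal part.} By convexity and symmetry in $x_1$, $D=\{x'\in D',\ |x_1|<X(x')\}$, where $D'$ is the projection of $D$ and $|D'|\le Cw^{N-1}$. On $D$ we have $|\partial_1u_1|\le C$ and $|\partial_1^2u_1|\le C(1-|x_1|)^{-1}$ by Lemma~\ref{lem:M} and \eqref{eq:distD}. Integrating by parts on each line,
\[
\int_D\partial_1u_1\,\partial_1\zeta=\int_{D'}\bigl[\zeta\,\partial_1u_1\bigr]_{x_1=-X}^{x_1=X}\,dx'-\int_D\zeta\,\partial_1^2u_1 .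
\]
For the first term use $|\zeta(X,x')|\le\frac1w\int_X^{X+w}|\zeta|\,dx_1+\int_X^{X+w}|\partial_1\zeta|\,dx_1$, and its mirror image at $-X$. The set $\{x'\in D',\ X<x_1<X+w\}$ has measure at most $Cw^N$, so by the H\"older and Sobolev inequalities the first term is at most
\[
C\bigl(w^{-1}w^{N(1-1/p)}+w^{N/2}\bigr)\|\nabla\zeta\|_{L^2}=C\bigl(w^\gamma+w^{N/2}\bigr)\|\nabla\zeta\|_{L^2}.
\]
With $p'=p/(p-1)$ and Lemma~\ref{lem:needle}(c), the second term is at most
\[
C\|\zeta\|_{L^p}\bigl(w^{N-1}d^{1-p'}\bigr)^{1/p'}=Cw^\gamma(w/d)^{1/p}\|\zeta\|_{L^p}\le Cw^\gamma\|\nabla\zeta\|_{L^2}.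
\]
Since $\gamma\le N/2$, all terms are bounded as claimed. The loss $\varepsilon_0$ for $N=2$ comes from the finite Sobolev exponent.
\end{proof}

\subsection*{From energy to boundary estimates}
Near $x_\theta$ the function $z$ is harmonic in a region whose size is the distance from $x_\theta$ to the needle. Let
\[
t(\theta)=\min\bigl(|\theta-e_1|,|\theta+e_1|\bigr)\in[0,\sqrt2],\qquad\rho=\rho(\theta)=d+t(\theta).
\]
We claim that $\operatorname{dist}(x_\theta,D)\ge\rho/5$. Note $|\theta_1|=1-t^2/2$, $|x_\theta-\theta|\le d/4$, and recall Lemma~\ref{lem:needle}(a). If $t\le d$, then $\operatorname{dist}(\theta,J)\ge2d-d^2/2\ge\frac32d$, so $\operatorname{dist}(x_\theta,D)\ge\frac32d-\frac d4-\frac32w\ge d\ge\rho/2$. If $t>d$, then $|\theta'|^2=t^2(1-t^2/4)\ge t^2/2$, so $\operatorname{dist}(x_\theta,D)\ge t/\sqrt2-\frac d4-\frac32w\ge0.4\,t\ge\rho/5$.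

By \eqref{eq:bilip}, $\Psi$ maps $B\cap B_{\rho/10}(\theta)$ into $B_{0.11\rho}(x_\theta)$. Hence
\begin{equation}\label{eq:harm}
\operatorname{div}(A\nabla\tilde z)=0\ \text{ in }B\cap B_{\rho/10}(\theta),\qquad\operatorname{dist}\bigl(\Psi(B\cap B_{\rho/10}(\theta)),D\bigr)\ge0.09\,d ,
\end{equation}
for every $\theta\in S$; these sets cover the collar $1-\frac d{10}<|x|<1$. For global estimates we cut off the part of $\tilde z$ that sees the discontinuity of $\sigma$. Let $\chi$ be smooth and radial, $\chi=1$ for $|x|\ge1-\frac d{200}$, $\chi=0$ for $|x|\le1-\frac d{100}$, $|\nabla^j\chi|\le C_jd^{-j}$. By \eqref{eq:harm}, $\chi\tilde z\in H^1_0(B)$ solves weakly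
\begin{equation}\label{eq:cutoff}
\operatorname{div}\bigl(A\nabla(\chi\tilde z)\bigr)=\operatorname{div}(\tilde zA\nabla\chi)+A\nabla\chi\cdot\nabla\tilde z=:\mathcal F\qquad\text{in }B .
\end{equation}
The support of $\nabla\chi$ has distance at least $d/200$ from $S$. There all derivatives of $\Psi$ and $A$ are bounded by constants $C_d$, by the interior estimates for $\hat f$ and $|\hat f|\le d/4$. Its image under $\Psi$ has distance at least $d/400$ from $\partial\Omega$ and from $D$, by \eqref{eq:bilip} and \eqref{eq:harm}, so all derivatives of the harmonic function $z$ are bounded there by constants $C_d$, since $\|z\|_{L^2}\le C$. Therefore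
\begin{equation}\label{eq:Fbound}
\mathcal F\in C_c^\infty(B),\qquad\|\mathcal F\|_\alpha\le C_d ,
\end{equation}
and $C_d$ does not depend on any bound for $\|f\|_{2,\alpha}$. By (E1), $\chi\tilde z\in C^{1,\alpha}(\overline B)$, so $Q(f)=-b\cdot\nabla\tilde z|_S$ is well defined; by (E2), $\chi\tilde z\in C^{2,\alpha}(\overline B)$ if $f\in C^{2,\alpha}$.

The supremum bound for $Q$ will be $CK\le Cd^{\mu+\alpha}$, which is not $o(d)$ and cannot by itself keep $\|f\|_0$ below $d/4$. But the pointwise bound decays away from the poles on the scale $d$, and the $L^q$ norm gains a factor $d^{1-\alpha}$. This is the purpose of the third bound in Lemma~\ref{lem:L}.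

\begin{lemma}\label{lem:Q}
Under \eqref{eq:H}, $\|Q(f)\|_\alpha\le Cd^\mu$, $\|Q(f)\|_{L^q(S)}\le Cd^{1+\nu}$ and $\|\chi\tilde z\|_{1,\alpha}\le Cd^\nu$. If moreover $\|f\|_{2,\alpha}\le\Lambda$, then $\|Q(f)\|_{1,\alpha}\le Cd^\nu\Lambda+C_d$ with $C$ and $C_d$ independent of $\Lambda$.
\end{lemma}

\begin{proof}
\emph{Local estimate.} Fix $\theta$ and rescale: $Z(y)=\tilde z(\theta+\rho y)$ on $B^\theta\cap B_{1/10}$, where $B^\theta=\rho^{-1}(B-\theta)$ is a ball of radius $1/\rho\ge\frac12$ with $0$ on its boundary. It solves $\operatorname{div}(A(\theta+\rho y)\nabla Z)=0$ with coefficients that are uniformly elliptic and bounded in $C^\alpha$, and it vanishes on $\partial B^\theta\cap B_{1/10}$, a spherical piece of curvature at most $2$. Extended by zero, $Z$ vanishes on the half $\{y\cdot\theta>0\}$ of $B_{1/10}$, so Poincar\'e's inequality gives $\|Z\|_{L^2}\le C\|\nabla Z\|_{L^2}$. The local maximum estimate at the boundary \cite[Theorem 8.25]{GT} bounds $\sup|Z|$ on $B^\theta\cap B_{1/20}$ by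 $C\|Z\|_{L^2}$, and the local $C^{1,\alpha}$ estimate at the boundary \cite[Corollary 8.36]{GT} bounds $|\nabla Z|+[\nabla Z]_\alpha$ on $B^\theta\cap B_{1/40}$ by $C$ times that supremum. Since $\|\nabla Z\|_{L^2}\le\rho^{1-N/2}\|\nabla\tilde z\|_{L^2(B)}$, scaling back and Lemma~\ref{lem:energy} give
\begin{equation}\label{eq:local}
|\nabla\tilde z|+\rho^\alpha[\nabla\tilde z]_\alpha\le C\rho^{-N/2}w^\gamma\qquad\text{on }\overline B\cap B_{\rho/40}(\theta).
\end{equation}
As $\rho\ge d$, we have in particular $|\nabla\tilde z|\le CK$ and $[\nabla\tilde z]_\alpha\le Cd^{-\alpha}K$ on $U_\theta=\overline B\cap B_{d/40}(\theta)$. Since $U_\theta$ is convex and $\tilde z(\theta)=0$, also $|\tilde z|\le CdK$ and $[\tilde z]_\alpha\le Cd^{1-\alpha}K$ there.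

\emph{The bound in $L^q$.} By \eqref{eq:local}, $|Q|\le C\rho^{-N/2}w^\gamma$. Apply \eqref{eq:sphereint} at both poles with $j=\frac{Nq}2-(N-1)$, which is positive because $\frac{Nq}2\ge q>N-1$. Since $j/q=\frac N2-1+\alpha$, we get $\|Q\|_{L^q}\le CKd^{1-\alpha}\le Cd^{1+\mu}\le Cd^{1+\nu}$ by \eqref{eq:K}.

\emph{The H\"older bounds.} The support of $\chi$ in $\overline B$ is covered by the sets $U_\theta$, so $\nabla(\chi\tilde z)=\chi\nabla\tilde z+\tilde z\nabla\chi$ is bounded by $CK$. For pairs with $|x-y|\ge d/80$ its H\"older quotient is then at most $Cd^{-\alpha}K$. If $|x-y|<d/80$ and the quotient is not zero, one of the points, say $x$, has $|x|>1-\frac d{100}$, and both lie in $U_\theta$ with $\theta=x/|x|$ because $\frac1{100}+\frac1{80}<\frac1{40}$. On $U_\theta$, $[\chi]_\alpha\le Cd^{-\alpha}$ and $[\nabla\chi]_\alpha\le Cd^{-1-\alpha}$, so the quotient is at most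
\[
C\bigl(d^{-\alpha}K+d^{-\alpha}K+d^{1-\alpha}K\,d^{-1}+dK\,d^{-1-\alpha}\bigr)\le Cd^{-\alpha}K .
\]
Thus $\|\chi\tilde z\|_{1,\alpha}\le Cd^{-\alpha}K\le Cd^\mu\le Cd^\nu$. Since $Q=-b\cdot\nabla(\chi\tilde z)$ on $S$ and $\|b\|_\alpha\le C$, also $\|Q\|_\alpha\le Cd^\mu$.

\emph{The bound in $C^{1,\alpha}$.} By \eqref{eq:cutoff}, $\Delta(\chi\tilde z)=-\operatorname{div}((A-I)\nabla(\chi\tilde z))+\mathcal F$ in $B$, with zero boundary values. By (E2), \eqref{eq:product}, \eqref{eq:Ab} and \eqref{eq:Fbound},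
\[
\|\chi\tilde z\|_{2,\alpha}\le C\bigl(\|A-I\|_{1,\alpha}\|\chi\tilde z\|_{1,\alpha}+\|A-I\|_\alpha\|\chi\tilde z\|_{2,\alpha}\bigr)+C_d\le Cd^\nu\Lambda+Cd^\nu\|\chi\tilde z\|_{2,\alpha}+C_d .
\]
Absorbing, $\|\chi\tilde z\|_{2,\alpha}\le Cd^\nu\Lambda+C_d$. With $\|b\|_{1,\alpha}\le C(1+\Lambda)$ we conclude $\|Q\|_{1,\alpha}\le C\bigl(\|\chi\tilde z\|_{2,\alpha}+(1+\Lambda)\|\chi\tilde z\|_{1,\alpha}\bigr)\le Cd^\nu\Lambda+C_d$.
\end{proof}

\section{Existence of a smooth solution}\label{sec:exist}

\begin{proposition}\label{prop:exist}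
For $d$ small there is a $G$-invariant $f\in C^\infty(S)$ satisfying \eqref{eq:H} such that $(D,\Omega_f)$ is a solution of \eqref{eq:serrin} with $c=-1/N$. Moreover $f=f_1+f_2$ with $f_1,f_2$ $G$-invariant, $\|f_1\|_0\le Cd^{1+\nu}$ and $\|f_2\|_{1,\alpha}\le Cd^{2\nu}$.
\end{proposition}

We solve \eqref{eq:LMQ} with Schauder's fixed point theorem: a continuous map of a nonempty compact convex subset of a Banach space into itself has a fixed point. It needs only continuity of $Q(f)$ in $f$, which follows from soft arguments even though the discontinuity set $\Psi_f^{-1}(\partial D)$ of the pulled-back coefficient moves with $f$. Let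
\[
\mathcal K=\bigl\{f\in C^{2,\alpha}(S)\ G\text{-invariant}:\ \|f\|_{1,\alpha}\le d^\nu,\ \|f\|_0\le d/4,\ \|f\|_{2,\alpha}\le\Lambda\bigr\},
\]
\[
\mathcal T(f)=-L^{-1}\bigl(M(f)+Q(f)\bigr).
\]
The first bound makes $M$ small, the second keeps $\partial\Omega_f$ away from the tips, and the third, which is large, provides compactness and the starting regularity of the free boundary. The set $\mathcal K$ is convex and contains $0$. By the Arzel\`a--Ascoli theorem every sequence in $\mathcal K$ has a subsequence that converges in $C^2$ to an element of $\mathcal K$. So $\mathcal K$ is compact in $C^0(S)$, and on $\mathcal K$ convergence in $C^0$ implies convergence in $C^2$.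

\subsection*{$\mathcal T$ maps $\mathcal K$ into itself}
By uniqueness $u_1$ and $z$ are $G$-invariant, hence so are $M(f)$, $Q(f)$ and $\mathcal T(f)$. By Lemmas~\ref{lem:L}, \ref{lem:M} and \ref{lem:Q},
\begin{align*}
\|\mathcal Tf\|_{1,\alpha}&\le C\bigl(\|M(f)\|_\alpha+\|Q(f)\|_\alpha\bigr)\le C(d^{2\nu}+d^\mu)\le d^\nu,\\
\|\mathcal Tf\|_0&\le C\bigl(\|M(f)\|_0+\|Q(f)\|_{L^q}\bigr)\le C(d^{2\nu}+d^{1+\nu})\le d/4,\\
\|\mathcal Tf\|_{2,\alpha}&\le C\bigl(\|M(f)\|_{1,\alpha}+\|Q(f)\|_{1,\alpha}\bigr)\le C_*d^\nu\Lambda+C_{*,d},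
\end{align*}
where we used $\mu>\nu$ and $2\nu>1$, and $C_*$, $C_{*,d}$ do not depend on $\Lambda$. Take $d$ so small that $C_*d^\nu\le\frac12$, and then $\Lambda=2C_{*,d}$; the last bound is then at most $\Lambda$.

\subsection*{$\mathcal T$ is continuous in $C^0$}
Let $f_j\to f$ in $\mathcal K$, and mark the objects for $f_j$ with the index $j$. Convergence holds in $C^2$, so $\hat f_j\to\hat f$ in $C^{1,\alpha}(\overline B)$, $A_j\to A$ in $C^\alpha$ and $b_j\to b$ uniformly. The difference $U_j=\tilde v_j-\tilde v$ satisfies $\Delta U_j=-\operatorname{div}((A_j-I)\nabla U_j+(A_j-A)\nabla\tilde v)$ with boundary values tending to $0$ in $C^{1,\alpha}$. By (E1) and absorption $U_j\to0$ in $C^{1,\alpha}(\overline B)$, and \eqref{eq:Mformula} shows $M(f_j)\to M(f)$ uniformly.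

The functions $\tilde z_j$ are bounded in $H^1_0(B)$ by Lemma~\ref{lem:energy}, and \eqref{eq:z} pulls back to
\[
\int_B\nabla\tilde z_j\cdot(\sigma\circ\Psi_j)A_j\nabla\zeta=-(\sigma_c-1)\int_B(1_D\circ\Psi_j)A_j\nabla\tilde u_{1,j}\cdot\nabla\zeta\qquad(\zeta\in H^1_0(B)),
\]
where $\tilde u_{1,j}=u_0\circ\Psi_j+\tilde v_j\to\tilde u_1$ in $C^1(\overline B)$. If $\Psi(x)\notin\partial D$, then $1_D(\Psi_j(x))=1_D(\Psi(x))$ for large $j$, and $\Psi^{-1}(\partial D)$ is a null set, being a Lipschitz image of a null set. By dominated convergence the right side converges, and $(\sigma\circ\Psi_j)A_j\nabla\zeta\to(\sigma\circ\Psi)A\nabla\zeta$ in $L^2$. So every weak limit point of $(\tilde z_j)$ solves the limit problem, and by uniqueness $\tilde z_j\rightharpoonup\tilde z$ in $H^1_0(B)$. By Lemma~\ref{lem:Q}, $(\chi\tilde z_j)$ is bounded in $C^{1,\alpha}(\overline B)$, hence precompact in $C^1(\overline B)$ with the only possible limit $\chi\tilde z$. Thus $Q(f_j)\to Q(f)$ uniformly, and $\mathcal Tf_j\to\mathcal Tf$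 in $C^0$ by the third bound in Lemma~\ref{lem:L}.

Hence $\mathcal T$ has a fixed point $f\in\mathcal K$. Applying $L$ gives \eqref{eq:LMQ}, that is, $\partial_nu=-\frac1N$ on $\partial\Omega_f$. The functions $f_1=-L^{-1}Q(f)$ and $f_2=-L^{-1}M(f)$ satisfy the stated bounds by Lemmas~\ref{lem:L}, \ref{lem:M} and \ref{lem:Q}.

\subsection*{The boundary is smooth}
We know that $\partial\Omega_f$ is of class $C^{2,\alpha}$ and that $u$ is $C^{2,\alpha}$ up to $\partial\Omega_f$, since $\Psi$, $\tilde v$ and $\chi\tilde z$ are $C^{2,\alpha}$. That $\partial\Omega_f$ is then $C^\infty$ is classical \cite{KN}; we give the argument. The idea is to use $u$ itself as a coordinate, which flattens the free boundary. Near a boundary point rotate coordinates so that $\partial_{x_N}u>0$; this is possible as $|\nabla u|=\frac1N$ there. The map $x\mapsto y=(x_1,\dots,x_{N-1},u(x))$ is a local $C^{2,\alpha}$ diffeomorphism onto a relative neighborhood in $\{y_N\ge0\}$, with inverse given by $x_N=V(y)$, and $\partial\Omega_f$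 is the graph of $V(\cdot,0)$. Let subscripts denote derivatives in $y$ and $\nabla_TV=(V_1,\dots,V_{N-1})$. Differentiating $u(y_1,\dots,y_{N-1},V(y))=y_N$ gives $\partial_{x_N}u=1/V_N$ and $\partial_{x_i}u=-V_i/V_N$ for $i<N$; as operators, $\partial_{x_N}=V_N^{-1}\partial_N$ and $\partial_{x_i}=\partial_i-V_iV_N^{-1}\partial_N$. The equations $-\Delta u=1$ and $|\nabla u|=\frac1N$ become
\[
\sum_{i<N}V_{ii}-\frac2{V_N}\sum_{i<N}V_iV_{iN}+\frac{1+|\nabla_TV|^2}{V_N^2}V_{NN}=V_N\quad(y_N>0),
\]
\[
V_N=N\sqrt{1+|\nabla_TV|^2}\quad(y_N=0).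
\]
Write the first equation as $a^{ij}(\nabla V)V_{ij}=V_N$. It is elliptic, since $a^{ij}\zeta_i\zeta_j=|\zeta_T-\zeta_N\nabla_TV/V_N|^2+\zeta_N^2/V_N^2$.

We use the local Schauder estimate for the oblique derivative problem (\cite[Section 6.7]{GT}; also Agmon--Douglis--Nirenberg): if $U\in C^{2,\alpha}$ on a closed half-ball satisfies $a^{ij}U_{ij}+c^iU_i=F$ with elliptic $a^{ij}$ and $a^{ij},c^i\in C^\alpha$, and $U_N-\omega\cdot\nabla_TU=\phi$ on the flat part with $\omega\in C^{1,\alpha}$, then on a smaller half-ball $\|U\|_{2,\alpha}$ is bounded by a constant times $\|U\|_0+\|F\|_\alpha+\|\phi\|_{1,\alpha}$, the constant depending on the norms of the coefficients. For $k<N$ let $g^\epsilon(y)=(g(y+\epsilon e_k)-g(y))/\epsilon$; recall that $\|g^\epsilon\|_{i,\alpha}\le\|g\|_{i+1,\alpha}$ on a smaller half-ball.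

\emph{From $C^{2,\alpha}$ to $C^{3,\alpha}$.} Let $p_s=(1-s)\nabla V(y)+s\nabla V(y+\epsilon e_k)$. Taking difference quotients,
\[
a^{ij}(p_1)V^\epsilon_{ij}+V_{ij}\int_0^1\nabla a^{ij}(p_s)\,ds\cdot\nabla V^\epsilon-V^\epsilon_N=0,\qquad V^\epsilon_N-\omega_\epsilon\cdot\nabla_TV^\epsilon=0\quad(y_N=0),
\]
where $\omega_\epsilon=\int_0^1\omega_0(p_{s,T})\,ds$, $p_{s,T}$ is the tangential part of $p_s$, and $\omega_0(p)=Np/\sqrt{1+|p|^2}$. The interior coefficients are bounded in $C^\alpha$ and $\omega_\epsilon$ in $C^{1,\alpha}$, uniformly in $\epsilon$, and $V^\epsilon\in C^{2,\alpha}$ is uniformly bounded. So $V^\epsilon$ is bounded in $C^{2,\alpha}$ and $V_k\in C^{2,\alpha}$ for $k<N$. Solving the equation for $V_{NN}$ gives $V_{NN}\in C^{1,\alpha}$.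

\emph{From $C^{m,\alpha}$ to $C^{m+1,\alpha}$, $m\ge3$.} Let $U\in C^{2,\alpha}$ be a tangential derivative of $V$ of order $m-2$. Differentiating the two equations gives $a^{ij}(\nabla V)U_{ij}=F$ and $U_N-\omega_0(\nabla_TV)\cdot\nabla_TU=\phi$, where $F\in C^{1,\alpha}$ involves derivatives of $V$ of order at most $m-1$ and $\phi\in C^{2,\alpha}$ derivatives of order at most $m-2$. The quotient $U^\epsilon$ satisfies the same system with translated coefficients and right sides $F^\epsilon-[a^{ij}(\nabla V)]^\epsilon U_{ij}$ and $\phi^\epsilon+[\omega_0(\nabla_TV)]^\epsilon\cdot\nabla_TU$, bounded in $C^\alpha$ and $C^{1,\alpha}$. So every derivative of $V$ of order $m+1$ with at most two differentiations in $y_N$ is in $C^\alpha$. The others follow by induction on the number of differentiations in $y_N$, by differentiating the equation solved for $V_{NN}$. Thus $V\in C^\infty$, and Proposition~\ref{prop:exist} is proved.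

\section{Failure of convexity}\label{sec:nonconvex}

\subsection*{Normalization at the poles}
We shall expand \eqref{eq:identity} about $S$ with a test function concentrated at scale $d$ near $e_1$, and the remainder contains $\int_Sf^2(d+|\theta-e_1|)^{-N-2}$, roughly. The bound $|f_2|\le Cd^{2\nu}$ gives $d^{4\nu-3}$ for it, which is too large when $N\ge3$. But $f_2$ varies slowly, and a dilation removes its value at the poles. Let $\lambda=1+f_2(e_1)=1+f_2(-e_1)$, so $|\lambda-1|\le Cd^{2\nu}=o(d)$. In this section we replace $\Omega_f$, $D$ by $\Omega_f/\lambda$, $D/\lambda$ and $u,v,z$ by $\lambda^{-2}u(\lambda\,\cdot)$, $\lambda^{-2}v(\lambda\,\cdot)$, $\lambda^{-2}z(\lambda\,\cdot)$, and we keep the names. The new $f$ is $(f_1+f_2-f_2(\pm e_1))/\lambda$. By Proposition~\ref{prop:exist},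
\begin{equation}\label{eq:normal}
|f(\theta)|\le C\bigl(d^{1+\nu}+d^{2\nu}t(\theta)\bigr),\quad|\nabla_Sf|\le Cd^\nu,\quad\|f\|_0\le\tfrac d2,\quad-\partial_nu=k=\tfrac1N+\kappa,
\end{equation}
with $k=1/(N\lambda)$ and $|\kappa|\le Cd^{2\nu}$. By Lemmas~\ref{lem:M} and \ref{lem:energy},
\begin{equation}\label{eq:gradu}
\nabla u=-\tfrac xN+\nabla v+\nabla z,\qquad|\nabla v|\le Cd^\nu,\qquad\|\nabla z\|_{L^2}\le Cw^\gamma .
\end{equation}

\subsection*{The test function}
Lemma~\ref{lem:gauge} calls for a weight $\eta\ge0$ on $S$ of bounded mass, concentrated where the model predicts negative curvature. To use Lemmas~\ref{lem:factor} and \ref{lem:identity}, its harmonic extension must continue to a neighborhood of $\overline\Omega\subset\overline{B_{1+d/2}}$. The Poisson kernel of the ball $B_{1+d}$ has all these properties. Let $\beta\ge0$ depend only on $N$ and $\sigma_c$ (it is fixed at the end), let $\theta_0=(\cos\beta d,\sin\beta d,0,\dots,0)$, $Y=(1+d)\theta_0$ (Figure~\ref{fig:tip}), and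
\[
\eta(x)=\frac{(1+d)^2-|x|^2}{|x-Y|^N},\qquad\varphi=(N-1)\eta+x\cdot\nabla\eta,\qquad\psi=(\varphi-\partial_r\varphi)|_S .
\]
Then $\eta$ is positive and harmonic in $B_{1+d}$, $\varphi$ is harmonic there, and $\psi=\Delta_S\eta+(N-1)\eta$ by Lemma~\ref{lem:factor}. By the mean value property $\int_S\eta=|S|\,\eta(0)\le|S|$, and $|\varphi(0)|\le N-1$. Since $0\le(1+d)^2-|x|^2\le C|x-Y|$ in $B_{1+d}$, we have there, for $j\le3$ and $j\le2$ respectively,
\begin{equation}\label{eq:phibounds}
|\nabla^j\eta|\le C|x-Y|^{1-N-j},\qquad|\nabla^j\varphi|\le C|x-Y|^{-N-j}.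
\end{equation}
Let $R=R(\theta)=d+|\theta-\theta_0|$. If $x=r\theta$ with $|r-1|\le d/2$, then $|x-Y|\ge d/2$ and $|x-Y|\ge|\theta-\theta_0|-\frac32d$, so $|x-Y|\ge R/6$. Also $t(\theta)\le|\theta-\theta_0|+\beta d\le CR$, so \eqref{eq:normal} gives $|f|\le C(d^{1+\nu}+d^{2\nu}R)$, and \eqref{eq:sphereint} yields
\begin{equation}\label{eq:fints}
\begin{aligned}
&\int_Sf^2R^{-N-1}\le C\bigl(d^{2\nu}+d^{4\nu}\log\tfrac2d\bigr),&&\int_Sf^2R^{-N-2}\le C\bigl(d^{2\nu-1}+d^{4\nu-1}\bigr),\\
&\int_S|f|R^{-N-1}\le C\bigl(d^{\nu-1}+d^{2\nu-1}\bigr),&&\int_S|\nabla_Sf|^2R^{-N}\le Cd^{2\nu-1}.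
\end{aligned}
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->,gray] (-6,0) -- (2.2,0) node[right] {$x_1$};
\fill[gray!30] (-6,-0.2) -- (-2,-0.2) arc (-90:90:0.2) -- (-6,0.2) -- cycle;
\draw (-6,-0.2) -- (-2,-0.2) arc (-90:90:0.2) -- (-6,0.2);
\node at (-4.5,0.55) {$D$};
\draw[thick] (-0.149,-2.437) arc (-7:7:20) node[above] {$S$};
\draw[dashed] (0.843,-2.559) arc (-7:7:21) node[above right] {$\partial B_{1+d}$};
\fill (0,0) circle (1.5pt) node[above right] {$e_1$};
\fill (-0.076,1.743) circle (1.5pt) node[above left] {$\theta_0$};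
\fill (0.920,1.830) circle (1.5pt) node[right] {$Y$};
\draw[<->] (-2,-0.8) -- (-0.03,-0.8) node[midway,below] {$2d$};
\draw[<->] (0,-0.8) -- (0.98,-0.8) node[midway,below] {$d$};
\draw[<->] (-0.6,0.03) -- (-0.6,1.743) node[midway,left] {$\beta d$};
\end{tikzpicture}
\caption{The neighborhood of the pole $e_1$ at scale $d$ (schematic). The needle $D$ has thickness of order $w\ll d$ and ends at distance about $2d$ from the unit sphere $S$. The test function is built from the Poisson kernel of $B_{1+d}$ with pole $Y=(1+d)\theta_0$, where $\theta_0\in S$ makes the angle $\beta d$ with the axis of the needle.}\label{fig:tip}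
\end{figure}

\begin{lemma}\label{lem:upper}
If $\Omega$ is convex, then $N(\sigma_c-1)\int_D\nabla u\cdot\nabla\varphi\,dx\le C$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:gauge}, $\int_Sh\psi\ge0$ with $h=1-f+\frac{f^2}{1+f}$. Since $\int_S\psi=(N-1)\int_S\eta\le C$ and $|\psi|\le CR^{-N-1}$, the first bound in \eqref{eq:fints} gives
\begin{equation}\label{eq:fpsi}
\int_Sf\psi\le\int_S\psi+2\int_Sf^2|\psi|\le C .
\end{equation}
This is the only use of convexity. Now expand the left side of \eqref{eq:identity}. Let $g(r,\theta)=r^{N-1}\varphi(r\theta)$; by \eqref{eq:phibounds}, $|\partial_r^jg|\le CR^{-N-j}$ for $|r-1|\le d/2$ and $j\le2$, and $\partial_rg(1,\theta)=\partial_r\varphi+(N-1)\varphi$. In polar coordinates $\int_\Omega\varphi-\int_B\varphi=\int_S\int_1^{1+f}g\,dr\,d\theta$, and the surface element of $\partial\Omega$ is $(1+f)^{N-1}\bigl(1+|\nabla_Sf|^2/(1+f)^2\bigr)^{1/2}d\theta$, where the square root is $1+O(|\nabla_Sf|^2)$. Taylor's formula in $r$ gives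
\[
\int_\Omega\varphi-k\int_{\partial\Omega}\varphi=\int_B\varphi-k\int_S\varphi+\int_Sf\bigl(\varphi-k\,\partial_r\varphi-k(N-1)\varphi\bigr)+\mathcal R,
\]
with $|\mathcal R|\le C\int_S(f^2R^{-N-2}+|\nabla_Sf|^2R^{-N})\le C$ by \eqref{eq:fints} and $2\nu>1$. By the mean value property $\int_B\varphi-k\int_S\varphi=-\kappa N|B|\varphi(0)$, which is bounded. Finally
\[
\varphi-k\,\partial_r\varphi-k(N-1)\varphi=\tfrac1N\psi-\kappa\bigl(\partial_r\varphi+(N-1)\varphi\bigr),
\]
and the contribution of the second term is at most $Cd^{2\nu}\int_S|f|R^{-N-1}\le C$, since $3\nu>1$. Thus \eqref{eq:identity} says that $N(\sigma_c-1)\int_D\nabla u\cdot\nabla\varphi$ differs from $\int_Sf\psi$ by at most $C$, and \eqref{eq:fpsi} concludes the proof.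
\end{proof}

\begin{lemma}\label{lem:lower}
As $d\to0$, with $B'$ the unit ball of $\mathbb{R}^{N-1}$ and $a_0=a(0)/\lambda\in[\frac12w,2w]$,
\[
N(\sigma_c-1)\int_D\nabla u\cdot\nabla\varphi\,dx=(1-\sigma_c)\,|B'|\,a_0^{N-1}d^{-N}\,\frac{18(N-1)-2\beta^2}{(9+\beta^2)^{N/2+1}}+o\bigl(w^{N-1}d^{-N}\bigr).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:needle}(c), on $D$ we have $|x-Y|\ge1-|x|\ge\frac12(1-|x_1|)\ge\frac d2$ and $\int_D|x-Y|^{-j}\le C_jw^{N-1}d^{1-j}$ for $j>1$.

\emph{Step 1: replacing $\nabla u$ by $-x/N$.} By \eqref{eq:gradu} and \eqref{eq:phibounds}, $\int_D|\nabla v||\nabla\varphi|\le Cd^\nu w^{N-1}d^{-N}$, and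
\[
\int_D|\nabla z||\nabla\varphi|\le Cw^\gamma\bigl(w^{N-1}d^{-2N-1}\bigr)^{1/2}=Cw^{N-1}d^{-N}\cdot w^{\frac12-\varepsilon_0}d^{-\frac12}.
\]
Both are $o(w^{N-1}d^{-N})$, the second by \eqref{eq:K}. So the left side of the lemma equals $(1-\sigma_c)\int_Dx\cdot\nabla\varphi+o(w^{N-1}d^{-N})$.

\emph{Step 2: replacing the needle by its axis.} Let $\xi=(1-2d-w)/\lambda=1-2d+o(d)$. The two caps $D\cap\{|x_1|>\xi\}$ have volume at most $Cw^N$ by Lemma~\ref{lem:needle}(a), and $|x\cdot\nabla\varphi|\le Cd^{-N-1}$ on them; they contribute $O(w^Nd^{-N-1})$. On the rest, replace $x\cdot\nabla\varphi(x)$ by its value at $(x_1,0)$. The segment between the two points lies in $D$, has length at most $2w$, and on it $|\nabla(x\cdot\nabla\varphi)|\le C(1-|x_1|)^{-N-2}$; the error is $O(w\cdot w^{N-1}d^{-N-1})$. Then replace the radius of each section by $a_0$. By Lemma~\ref{lem:needle}(b) the area of a section changes by $O(w^{N-2}w^2)$, and $\int_{-\xi}^\xi(1-|x_1|)^{-N-1}dx_1\le Cd^{-N}$; the error is $O(w^Nd^{-N})$.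 This step needs the nearly constant section, because the integrand may change sign along the axis. All three errors are $o(w^{N-1}d^{-N})$, as $w=o(d)$. With $E(s)=\eta(se_1)$ we have $\varphi(se_1)=(N-1)E+sE'$, and
\[
\int_Dx\cdot\nabla\varphi=|B'|\,a_0^{N-1}\int_{-\xi}^\xi s\,\frac d{ds}\bigl[(N-1)E+sE'\bigr]ds+o\bigl(w^{N-1}d^{-N}\bigr).
\]

\emph{Step 3: the integral on the axis.} Integrating by parts twice,
\[
\int_{-\xi}^\xi s\,\frac d{ds}\bigl[(N-1)E+sE'\bigr]ds=\Bigl[(N-2)sE+s^2E'\Bigr]_{-\xi}^\xi-(N-2)\int_{-\xi}^\xi E\,ds .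
\]
By \eqref{eq:phibounds}, $|E|\le Cd^{1-N}$ on $[-\xi,\xi]$, and $E(-\xi)$, $E'(-\xi)$ are bounded because $|-\xi e_1-Y|\ge1$. So the integral is $\xi^2E'(\xi)+O(d^{1-N})$: only the tip near $Y$ matters. We have $(1+d)^2-\xi^2=6d+o(d)$, $(\xi e_1-Y)\cdot e_1=\xi-(1+d)\cos\beta d=-3d+o(d)$, and $|\xi e_1-Y|^2=(9+\beta^2)d^2+o(d^2)$ since the second coordinate of $Y$ is $\beta d+o(d)$. Hence
\[
E'(\xi)=\frac{-2\xi|\xi e_1-Y|^2-N\bigl((1+d)^2-\xi^2\bigr)(\xi e_1-Y)\cdot e_1}{|\xi e_1-Y|^{N+2}}=d^{-N}\,\frac{18N-2(9+\beta^2)+o(1)}{(9+\beta^2)^{N/2+1}} ,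
\]
which gives the claim.
\end{proof}

For $N=2$ the factor in Lemma~\ref{lem:lower} is $2(9-\beta^2)/(9+\beta^2)^2$. This is the profile of \eqref{eq:modelcurv} with the distance $2d$ from the tip to $S$ replaced by the distance $3d$ from the tip to $\partial B_{1+d}$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $\beta=0$ if $\sigma_c<1$ and $\beta=6\sqrt N$ if $\sigma_c>1$. Then $18(N-1)-2\beta^2$ has the sign of $1-\sigma_c$, which is not zero; this is where $\sigma_c\neq1$ is used. By Lemma~\ref{lem:lower} and \eqref{eq:scales},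
\[
N(\sigma_c-1)\int_D\nabla u\cdot\nabla\varphi\,dx\ge c_0w^{N-1}d^{-N}=c_0d^{-\tau}
\]
for small $d$. Since $d^{-\tau}\to\infty$, this is incompatible with the bound in Lemma~\ref{lem:upper}, so $\Omega$ is not convex for all sufficiently small $d$. By Lemma~\ref{lem:needle} and Proposition~\ref{prop:exist}, $D$ is a smooth convex $G$-invariant domain with positive principal curvatures, $\Omega=\Omega_f\supset\overline D$ is smooth, star-shaped and $G$-invariant, and $(D,\Omega)$ is a solution of \eqref{eq:serrin}. By \eqref{eq:normal}, $f\to0$ in $C^1(S)$ as $d\to0$. A dilation of the pair makes $|\Omega|=V_0$ and preserves all other properties.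
\end{proof}

\begin{thebibliography}{9}

\bibitem{CY} Lorenzo Cavallina and Toshiaki Yachimura, \emph{On a two-phase Serrin-type problem and its numerical computation}, arXiv:1811.07156 (2018).

\bibitem{GT} Gilbarg and Trudinger, \emph{Elliptic Partial Differential Equations of Second Order}.

\bibitem{KN} Kinderlehrer and Nirenberg, Ann. SNS Pisa 4 (1977).

\end{thebibliography}
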